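\title{Stably isomorphic tensor algebras of multivariable dynamical systems need not be isomorphic}

\begin{abstract}
To $n$ proper continuous self-maps of a locally compact Hausdorff space one associates a non-self-adjoint operator algebra, the tensor algebra of the system. We show that two such algebras can be stably isomorphic without being isomorphic. For every $n\ge 4$ there are two systems of $n$ maps on one compact metrizable space whose tensor algebras become completely isometrically isomorphic after tensoring with the compact operators but are not isometrically isomorphic. For $n\le 3$, and on spaces whose complex line bundles are all trivial, this cannot happen. The proof describes isomorphism by a continuous unitary matrix function that intertwines the two systems, and stable isomorphism, over compact spaces, by the same object twisted by a line bundle. What remains is a question about winding numbers of block unitary matrices, and there the threshold $n=4$ appears.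
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
A \emph{multivariable $C^*$-dynamical system} consists of a $C^*$-algebra $\mathcal A$ and $*$-endomorphisms $\alpha_1,\dots,\alpha_n$ of $\mathcal A$. We always assume that each $\alpha_i$ is \emph{non-degenerate}: the linear span of $\alpha_i(\mathcal A)\mathcal A$ is dense in $\mathcal A$. The system is \emph{commutative} if $\mathcal A=C_0(X)$ for a locally compact Hausdorff space $X$. In that case $\alpha_i(f)=f\circ\varphi_i$ for proper continuous maps $\varphi_i:X\to X$, and we call $\varphi=(\varphi_1,\dots,\varphi_n)$ a \emph{system of $n$ maps on $X$}. All spaces are nonempty.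

A \emph{row-contractive covariant representation} of the system on a Hilbert space $H$ is a tuple $(\pi,T_1,\dots,T_n)$, where $\pi:\mathcal A\to B(H)$ is a non-degenerate $*$-representation, the operators $T_i\in B(H)$ satisfy $\|[T_1\ \cdots\ T_n]\|\le1$, and
\[
\pi(a)T_i=T_i\,\pi(\alpha_i(a))\qquad(a\in\mathcal A,\ 1\le i\le n).
\]
The \emph{tensor algebra} $\mathcal T_+(\mathcal A,\alpha)$ of Davidson and Katsoulis is the norm-closed operator algebra generated by the operators $\pi(a)$ and $T_i\pi(a)$ in the universal representation, that is, in the direct sum of all such representations. (As usual, one sums over representations on Hilbert spaces whose dimension is at most a fixed large cardinal.) For a system $\varphi$ on $X$ we write $\mathcal T_\varphi=\mathcal T_+(C_0(X),\alpha)$. For $n=1$ the \emph{semicrossed product} $\mathcal A\rtimes_\alpha\mathbb Z^+$ is defined in the same way from pairs $(\pi,V)$ with $\pi$ non-degenerate and $V$ an isometry.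

The \emph{diagonal} of an operator algebra $\mathcal B\subset B(H)$ is the $C^*$-algebra $\mathcal B\cap\mathcal B^*$; the operator algebras considered here contain in their diagonal a contractive approximate identity for the whole algebra. An \emph{isometric isomorphism} is an isometric algebra isomorphism, and it is \emph{completely isometric} if the induced maps on all matrix algebras $M_k(\mathcal B)$ are isometric. Let $\mathcal K$ be the compact operators on $\ell^2$. All tensor products are minimal. Two operator algebras $\mathcal B_1,\mathcal B_2$ are \emph{stably isomorphic} if $\mathcal B_1\otimes\mathcal K$ and $\mathcal B_2\otimes\mathcal K$ are (completely) isometrically isomorphic.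

Stabilization loses information in general: $\mathbb C$ and $M_2$ are stably isomorphic. It loses nothing for commutative $C^*$-algebras, because $X$ can be read off from the ideals of $C_0(X)\otimes\mathcal K$. The diagonal of $\mathcal T_\varphi$ is $C_0(X)$, so one may hope that the same rigidity holds for tensor algebras. In one variable the following is known. Let $(C_0(X),\alpha)$ and $(C_0(Y),\beta)$ be systems with $\alpha,\beta$ non-degenerate, and let $\mathcal C_X,\mathcal C_Y$ be primitive $C^*$-algebras. Then $(C_0(X)\rtimes_\alpha\mathbb Z^+)\otimes\mathcal C_X$ and $(C_0(Y)\rtimes_\beta\mathbb Z^+)\otimes\mathcal C_Y$ are (completely) isometrically isomorphic if and only if the systems are conjugate and $\mathcal C_X\cong\mathcal C_Y$. In particular, stably isomorphic semicrossed products of this kind are isometrically isomorphic. The multivariable question is posed by Katsoulis, Miao, Wu and Yuan \cite{KMWY}: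

\begin{quote}
\emph{Let $\varphi$ be a system of $n$ maps on $X$ and $\psi$ a system of $m$ maps on $Y$. If $\mathcal T_\varphi\otimes\mathcal K$ and $\mathcal T_\psi\otimes\mathcal K$ are (completely) isometrically isomorphic, must $\mathcal T_\varphi$ and $\mathcal T_\psi$ be (completely) isometrically isomorphic?}
\end{quote}

\subsection*{Results}
The answer is no, and $n=4$ is the exact threshold.

\begin{theorem}\label{thm:counter}
For every $n\ge4$ there are a compact metrizable space $X$ and continuous maps $\varphi_i,\psi_i:X\to X$ $(1\le i\le n)$ such that $\mathcal T_\varphi\otimes\mathcal K$ and $\mathcal T_\psi\otimes\mathcal K$ are completely isometrically isomorphic, but $\mathcal T_\varphi$ and $\mathcal T_\psi$ are not isometrically isomorphic.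
\end{theorem}

Since $X$ is compact, the endomorphisms in Theorem~\ref{thm:counter} are unital, hence non-degenerate.

\begin{theorem}\label{thm:positive}
Let $\varphi$ be a system of $n$ maps on $X$ and $\psi$ a system of $m$ maps on $Y$, with $X,Y$ locally compact Hausdorff. Suppose that $\mathcal T_\varphi\otimes\mathcal K$ and $\mathcal T_\psi\otimes\mathcal K$ are isometrically isomorphic. Then $n=m$ and $X$ is homeomorphic to $Y$. If moreover $n\le3$, or every complex line bundle on $X$ is trivial, then $\mathcal T_\varphi$ and $\mathcal T_\psi$ are completely isometrically isomorphic.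
\end{theorem}

Both theorems rest on a description of isomorphism and of stable isomorphism in terms of the maps. A \emph{Hermitian line bundle} $L$ on $X$ is a locally trivial complex line bundle with a continuous inner product on its fibers $L_x$. A \emph{unit frame} over an open set is a continuous section of unit vectors. Unit frames exist near every point, and $L$ is trivial if and only if it has a unit frame over $X$. Inner products are linear in the second variable, and $[n]=\{1,\dots,n\}$.

\begin{definition}\label{def:intertwiner}
Let $\varphi,\psi$ be systems of $n$ maps on the same space $X$, and let $L$ be a Hermitian line bundle on $X$. An \emph{$L$-intertwiner from $\varphi$ to $\psi$} is a continuous family of unitaries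
\[
G(x)=(G_{ji}(x)):\ \mathbb C^n\otimes L_x\longrightarrow\bigoplus_{j=1}^nL_{\psi_j(x)},\qquad G_{ji}(x):L_x\to L_{\psi_j(x)},
\]
such that $G_{ji}(x)=0$ whenever $\varphi_i(x)\ne\psi_j(x)$. Continuity means: if $\xi$ is a unit frame near $x_0$ and $\xi_j$ is a unit frame near $\psi_j(x_0)$, then the scalars $g_{ji}(x)$ defined by $G_{ji}(x)\xi(x)=g_{ji}(x)\,\xi_j(\psi_j(x))$ are continuous near $x_0$. A \emph{scalar intertwiner from $\varphi$ to $\psi$} is a continuous map $U=(u_{ji}):X\to U(n)$ with $u_{ji}(x)=0$ whenever $\varphi_i(x)\ne\psi_j(x)$.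
\end{definition}

If $L$ is trivial, a unit frame $\xi$ over $X$ turns an $L$-intertwiner $G$ into the scalar intertwiner $u_{ji}(x)=\langle\xi(\psi_j(x)),G_{ji}(x)\xi(x)\rangle$. For a homeomorphism $\gamma:X\to Y$ and a system $\psi$ on $Y$, let $\psi^\gamma$ be the system $\psi^\gamma_j=\gamma^{-1}\psi_j\gamma$ on $X$.

\begin{theorem}\label{thm:class}
Let $\varphi$ be a system of $n$ maps on $X$ and $\psi$ a system of $m$ maps on $Y$.
\begin{enumerate}
\item[(i)] Let $X,Y$ be locally compact Hausdorff. Then $\mathcal T_\varphi\cong\mathcal T_\psi$ (isometrically, equivalently completely isometrically) if and only if $n=m$ and there are a homeomorphism $\gamma:X\to Y$ and a scalar intertwiner from $\varphi$ to $\psi^\gamma$.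
\item[(ii)] Let $X,Y$ be compact Hausdorff. Then $\mathcal T_\varphi\otimes\mathcal K\cong\mathcal T_\psi\otimes\mathcal K$ (isometrically, equivalently completely isometrically) if and only if $n=m$ and there are a homeomorphism $\gamma:X\to Y$, a Hermitian line bundle $L$ on $X$ and an $L$-intertwiner from $\varphi$ to $\psi^\gamma$.
\end{enumerate}
\end{theorem}

\subsection*{Which answer one would guess}
By Theorem~\ref{thm:class}, the line bundle is the only additional freedom that stabilization offers, and the problem becomes: can it be removed? Let $G$ be an $L$-intertwiner from $\varphi$ to $\psi$. At a point $x$, choose unit vectors in the fibers; then $G(x)$ is a unitary matrix $(g_{ji})$. Its determinant is not zero, so some product $\prod_ig_{\sigma(i)i}$ is not zero. Hence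
\begin{equation}\label{eq:pointwise}
\text{for each $x$ there is $\sigma\in S_n$ with $\varphi_i(x)=\psi_{\sigma(i)}(x)$ for all $i$.}
\end{equation}
So the two systems send $x$ to the same points with the same multiplicities, and $G(x)$ is a block matrix with one block for each image point. In the simplest cases $L$ can be removed.
\begin{itemize}
\item If $n=1$, then $\varphi=\psi$ by \eqref{eq:pointwise}, and $U=1$ is a scalar intertwiner.
\item If $\varphi_1=\dots=\varphi_n$, then all $\psi_j$ equal $\varphi_1$ by \eqref{eq:pointwise}, and again $U=1$ works.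
\item If $\varphi_1(x),\dots,\varphi_n(x)$ are distinct for every $x$, then each row of $G(x)$ has at most one nonzero entry. A unitary matrix of this kind has exactly one entry of modulus one in each row and column, so $u_{ji}(x)=\|G_{ji}(x)\|$ is a continuous family of permutation matrices and a scalar intertwiner.
\end{itemize}
Moreover, the matrices $(g_{ji}(x))$ of Definition~\ref{def:intertwiner} are scalar intertwiners over small open sets. All this suggests the answer yes. It also shows where a counterexample must live: the obstruction is global, and it comes from the way the block structure changes from point to point.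

Sections~\ref{sec:blocks} and~\ref{sec:obstruction} contain the topological core and use no operator algebras. There we reduce the removal of $L$ to a universal problem over the simplex with vertex set $S_n$, solve it for $n\le3$, and show that it has no solution for $n=4$. Sections~\ref{sec:structure}--\ref{sec:converse} prove Theorems~\ref{thm:class} and~\ref{thm:positive}. Section~\ref{sec:example} realizes the obstruction by two dynamical systems.

\section{Block unitaries over the simplex of permutations}\label{sec:blocks}

We identify $\sigma\in S_n$ with the permutation matrix $e_i\mapsto e_{\sigma(i)}$, and we put $\mathbb C^I=\mathrm{span}\{e_i:i\in I\}$ for $I\subset[n]$. If several permutations satisfy \eqref{eq:pointwise} at a point $x$, they force further coincidences, and these determine which entries of an intertwiner may be nonzero. The following graph records them.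

For $\emptyset\ne P\subset S_n$ let $\Gamma_P$ be the bipartite graph whose vertices are $n$ \emph{columns} $i\in[n]$ and $n$ \emph{rows} $j\in[n]$, with the edges $(i,\sigma(i))$ for $\sigma\in P$, $i\in[n]$. A \emph{block} of $P$ is a pair $(I,J)$ consisting of the columns and the rows of one connected component of $\Gamma_P$. Put
\[
\mathcal U(P)=\{u\in U(n):\ u_{ji}=0\text{ unless column $i$ and row $j$ lie in the same block}\}.
\]
For example, $\mathcal U(\{\sigma\})$ consists of the products of $\sigma$ with diagonal unitaries, and $\mathcal U(P)=U(n)$ if $\Gamma_P$ is connected. For $|I|=|J|$ we write $\det_{IJ}u=\det(u_{ji})_{j\in J,\,i\in I}$, with rows and columns in increasing order. We recall that $U(k)$ and $SU(k)$ are path connected and that $\det$ induces an isomorphism $\pi_1(U(k))\to\pi_1(\mathbb T)=\mathbb Z$.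

\begin{lemma}\label{lem:UP}
Let $\emptyset\ne P\subset S_n$.
\begin{enumerate}
\item[(a)] If $(I,J)$ is a block of $P$, then $\sigma(I)=J$ for all $\sigma\in P$; in particular $|I|=|J|\ge1$.
\item[(b)] $\mathcal U(P)$ contains $P$ and is invariant under left multiplication by diagonal unitaries. If $P\subset P'$, then $\mathcal U(P)\subset\mathcal U(P')$.
\item[(c)] $\mathcal U(P)$ is path connected. A loop $u$ in $\mathcal U(P)$ is null-homotopic in $\mathcal U(P)$ if and only if $\det_{IJ}u$ has winding number $0$ for every block $(I,J)$.
\end{enumerate}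
\end{lemma}

\begin{proof}
(a) Column $i$ is adjacent to row $\sigma(i)$, so $i\in I$ if and only if $\sigma(i)\in J$. A component cannot consist of rows only or columns only, since every vertex has an edge. (b) The first claim is the same adjacency, a diagonal unitary does not change which entries vanish, and each component of $\Gamma_P$ lies in a component of $\Gamma_{P'}$. (c) Fix $\sigma\in P$. By (a), $u\mapsto\sigma^{-1}u$ is a homeomorphism of $\mathcal U(P)$ onto $\prod_{(I,J)}U(\mathbb C^I)$, and the determinant of the factor at $(I,J)$ is $\pm\det_{IJ}u$ with a fixed sign.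
\end{proof}

Let $\Delta_n$ be the simplex with vertex set $S_n$. Its points are families $s=(s_\sigma)_{\sigma\in S_n}$ with $s_\sigma\ge0$ and $\sum_\sigma s_\sigma=1$, and $\mathrm{supp}\,s=\{\sigma:s_\sigma>0\}$. A \emph{block section} over a subcomplex of $\Delta_n$ is a continuous map $u$ from the subcomplex to $U(n)$ with $u(s)\in\mathcal U(\mathrm{supp}\,s)$ for all $s$.

\begin{lemma}\label{lem:reduction}
Suppose that there is a block section over $\Delta_n$. If $\varphi,\psi$ are systems of $n$ maps on $X$ and there is an $L$-intertwiner from $\varphi$ to $\psi$ for some $L$, then there is a scalar intertwiner from $\varphi$ to $\psi$.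
\end{lemma}

\begin{proof}
The norms of the entries of an $L$-intertwiner $G$ do not see the bundle. For $\sigma\in S_n$ put $h_\sigma(x)=\prod_i\|G_{\sigma(i)i}(x)\|$. In local frames $h_\sigma=\prod_i|g_{\sigma(i)i}|$, so $h_\sigma$ is continuous and $\sum_\sigma h_\sigma\ge|\det(g_{ji})|=1$. Define $s:X\to\Delta_n$ by $s(x)_\sigma=h_\sigma(x)/\sum_{\sigma'}h_{\sigma'}(x)$, and let $U=u\circ s$ for a block section $u$. If $\sigma\in\mathrm{supp}\,s(x)$, then $\varphi_i(x)=\psi_{\sigma(i)}(x)$ for all $i$. So, if we attach the point $\varphi_i(x)$ to column $i$ and the point $\psi_j(x)$ to row $j$, the two ends of each edge of $\Gamma_{\mathrm{supp}\,s(x)}$ carry the same point. If the $(j,i)$ entry of $U(x)$ is not zero, then $i$ and $j$ are joined by a path in this graph, and $\varphi_i(x)=\psi_j(x)$.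
\end{proof}

To build block sections we must join permutation matrices by paths. For $i\ne i'$ let $Q_{ii'}$ be the projection onto $\mathbb C(e_i-e_{i'})$. Then $1-2Q_{ii'}$ is the matrix of the transposition $(i\,i')$, and
\[
\mathrm{rot}_{ii'}(t)=1+(e^{\mathrm i\pi t}-1)Q_{ii'}\qquad(0\le t\le1)
\]
is a path of unitaries from $1$ to $(i\,i')$. It fixes $e_k$ for $k\ne i,i'$, preserves $\mathbb C^{\{i,i'\}}$, and has determinant $e^{\mathrm i\pi t}$. So $\sigma\,\mathrm{rot}_{ii'}(t)$ is a path from $\sigma$ to $\sigma\circ(i\,i')$ in $\mathcal U(\{\sigma,\sigma\circ(i\,i')\})$, along which the determinant of the $2\times2$ block makes half a turn counterclockwise and all other blocks are constant. The \emph{parity rule} is the choice of this path on each edge from an \emph{even} $\sigma$ to the odd permutation $\sigma\circ(i\,i')$.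

\begin{lemma}\label{lem:small}
For $n\le3$ there is a block section over $\Delta_n$.
\end{lemma}

\begin{proof}
For $n=1$ take $u=1$. For $n=2$ the simplex is a segment, and $\mathrm{rot}_{12}$ is a block section.

Let $n=3$. If $\Gamma_P$ is disconnected, then by Lemma~\ref{lem:UP}(a) some block consists of one column $i$ and one row $j$, and $\sigma(i)=j$ for all $\sigma\in P$. Only two permutations satisfy this. Hence $\mathcal U(P)=U(3)$ if $|P|\ge3$, and there is no constraint outside the $1$-skeleton $\Delta_3^{(1)}$. It suffices to find a block section over $\Delta_3^{(1)}$ that extends continuously to $\Delta_3$.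

Send each vertex to its permutation matrix. An even and an odd permutation in $S_3$ differ by a transposition; on such an edge use the parity rule. Two distinct permutations $\sigma,\sigma'$ of the same parity differ by a $3$-cycle, so they agree nowhere, $\Gamma_{\{\sigma,\sigma'\}}$ is connected, and we may join them by a path in $\sigma\,SU(3)$. Now $\det u=e^{\mathrm i\pi f}$, where the continuous function $f$ on $\Delta_3^{(1)}$ equals $0$ on edges between even vertices, $1$ on edges between odd vertices, and $t$ on the remaining edges. So $\det u$ has winding number $0$ along every loop, and $u$ is trivial on $\pi_1(\Delta_3^{(1)})$. Therefore $u$ lifts to the universal cover of $U(3)$, and a map from a graph to a simply connected space is null-homotopic. By the homotopy extension property of the pair $(\Delta_3,\Delta_3^{(1)})$, a homotopy from a constant map to $u$ extends to a homotopy on $\Delta_3$ that starts at the constant map. Its final map extends $u$.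
\end{proof}

For $n=4$ a new feature appears: two transpositions can commute.

\begin{example}\label{ex:square}
Let $P=\{\mathrm{id},(12),(34),(12)(34)\}\subset S_4$. Its blocks are $I=J=\{1,2\}$ and $I'=J'=\{3,4\}$, so $\mathcal U(P)=U(2)\times U(2)$. Follow the parity rule around the square
\[
\mathrm{id}\to(12)\to(12)(34)\to(34)\to\mathrm{id}.
\]
The first and third steps go from even to odd and exchange $1,2$; each turns $\det_{IJ}$ by $+\frac12$ and leaves $\det_{I'J'}$ fixed. The second and fourth steps go from odd to even and exchange $3,4$; each turns $\det_{I'J'}$ by $-\frac12$ and leaves $\det_{IJ}$ fixed. The full determinant has winding number $0$, as it should, but the block determinants have winding numbers $1$ and $-1$. By Lemma~\ref{lem:UP}(c) the loop is not null-homotopic in $\mathcal U(P)$. The square bounds the union of two triangles with vertices in $P$, on which a block section takes values in $\mathcal U(P)$. So the parity rule does not extend to a block section.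

The square asks for the opposite rule: the turn from $\mathrm{id}$ to $(12)$ should equal the turn from $(34)$ to $(12)(34)$. In other words, the turn should depend only on the two columns and two rows involved and not on the rest of the permutation. Section~\ref{sec:obstruction} shows that this demand is incompatible with the demands of the copies of $S_3$ in $S_4$.

The example also shows how a line bundle can help. Let $h$ be a circle-valued function on the filled square with one interior point removed, of winding number $1$ around the boundary. Multiplying the loop by $\mathrm{diag}(h,1,h^{-1},1)^{-1}$ kills both winding numbers, and the product extends over the filled square inside $\mathcal U(P)$. The entries of the diagonal matrix are not defined at the removed point, but they can serve as transition functions of line bundles, one for each row. In an $L$-intertwiner, row $j$ takes values in $L_{\psi_j(x)}$, so this correction is available.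
\end{example}

\section{The obstruction for $n=4$}\label{sec:obstruction}

From now on $Y$ denotes, in this section and in Section~\ref{sec:example}, the $2$-skeleton of $\Delta_4$: the points $x=(x_p)_{p\in S_4}$ of $\Delta_4$ with at most three nonzero coordinates. Its vertices are written $v_p$. For $I,J\subset[4]$ with $1\le|I|=|J|\le4$ let
\[
F_{IJ}=\{p\in S_4:p(I)=J\},\qquad Y_{IJ}=\{x\in Y:\mathrm{supp}\,x\subset F_{IJ}\}.
\]
Since $|F_{IJ}|=|I|!\,(4-|I|)!\ge4$, the space $Y_{IJ}$ is the $2$-skeleton of a simplex with at least four vertices. It is a union of closed triangles, and it is simply connected, because cells of dimension $\ge3$ do not affect the fundamental group. We write $Y_{ij}$ for $Y_{\{i\}\{j\}}$.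

\begin{proposition}\label{prop:obstruction}
There is no continuous map $U=(u_{ji}):Y\to U(4)$ with $U(x)\mathbb C^I=\mathbb C^J$ for all $I,J$ with $|I|=|J|$ and all $x\in Y_{IJ}$.
\end{proposition}

A block section over $Y$ would have this property, so there is none, and Lemma~\ref{lem:small} fails for $n=4$.

\begin{proof}
Suppose that $U$ exists. For $x\in Y_{IJ}$ the submatrix $(u_{ji}(x))_{j\in J,i\in I}$ is unitary, so $d_{IJ}=\det_{IJ}U$ maps $Y_{IJ}$ to $\mathbb T$. By simple connectivity, $d_{IJ}=e^{2\pi\mathrm i\theta_{IJ}}$ with $\theta_{IJ}:Y_{IJ}\to\mathbb R$ continuous. Fix these functions, and write $\theta_{ij}$ for singletons, so that $u_{ji}=e^{2\pi\mathrm i\theta_{ij}}$ on $Y_{ij}$. The $1\times1$ blocks of $U$ need not be constant as they are under the parity rule, so the turn of a larger determinant has to be measured relative to them.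

\emph{Step 1: the half-turns.} Let $i\ne i'$, $j\ne j'$, $I=\{i,i'\}$, $J=\{j,j'\}$. Exactly two permutations satisfy $p(i)=j$ and $p(i')=j'$. The edge joining them lies in $Y_{ij}\cap Y_{i'j'}\cap Y_{IJ}$. On it $U$ maps $\mathbb Ce_i$ to $\mathbb Ce_j$ and $\mathbb Ce_{i'}$ to $\mathbb Ce_{j'}$, so $d_{IJ}=\pm u_{ji}u_{j'i'}$, with the sign $+$ if and only if $(i-i')(j-j')>0$. Thus $\theta_{IJ}-\theta_{ij}-\theta_{i'j'}$ is continuous on the edge with values in $\mathbb Z$ (sign $+$) or in $\frac12+\mathbb Z$ (sign $-$), hence constant. Call its value $\mu(ij,i'j')=\mu(i'j',ij)$. We record what will be used: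
\begin{equation}\label{eq:mu}
(\theta_{IJ}-\theta_{ij}-\theta_{i'j'})(v_p)=\mu(ij,i'j')\quad\text{for both $p$ with }p(i)=j,\ p(i')=j'.
\end{equation}
Exchanging $j$ and $j'$ reverses the sign of $(i-i')(j-j')$, so
\[
w(i,i';j,j'):=\mu(ij',i'j)-\mu(ij,i'j')\in\tfrac12+\mathbb Z .
\]
This number is the half-turn of Example~\ref{ex:square}, and it depends on $i,i',j,j'$ only.

\emph{Step 2: half-turns are differences of a potential on a copy of $S_3$.} Let $K\subset[4]$ have three elements and let $\Lambda=\{1,2,3\}$. For $p\in F_{K\Lambda}$ put
\[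
\delta(p)=\theta_{K\Lambda}(v_p)-\sum_{k\in K}\theta_{k,p(k)}(v_p).
\]
Let $K=\{i,i',i''\}$, $p\in F_{K\Lambda}$ and $q=p\circ(i\,i')$. Put $j=p(i)=q(i')$, $j'=p(i')=q(i)$, $j''=p(i'')=q(i'')$, $I=\{i,i'\}$, $J=\{j,j'\}$. The edge $[v_p,v_q]$ lies in $Y_{IJ}\cap Y_{i''j''}\cap Y_{K\Lambda}$. On it the submatrix for $(K,\Lambda)$ splits into the blocks $(I,J)$ and $(i'',j'')$, so $d_{K\Lambda}=\pm d_{IJ}u_{j''i''}$ with a sign that depends only on the index sets. Hence $\theta_{K\Lambda}-\theta_{i''j''}-\theta_{IJ}$ takes the same value at $v_p$ and $v_q$, and by \eqref{eq:mu}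
\[
\delta(q)-\delta(p)=(\theta_{IJ}-\theta_{ij'}-\theta_{i'j})(v_q)-(\theta_{IJ}-\theta_{ij}-\theta_{i'j'})(v_p)=w(i,i';p(i),p(i')).
\]

\emph{Step 3: the hexagon.} Let $k_1,k_2,k_3\in[4]$ be distinct and $K=\{k_1,k_2,k_3\}$. Write $p\in F_{K\Lambda}$ as the word $p(k_1)p(k_2)p(k_3)$. The closed path
\[
123\to213\to312\to132\to231\to321\to123
\]
alternately exchanges the values at $k_1,k_2$ and the values at $k_1,k_3$. The differences of $\delta$ along it add up to zero:
\begin{align*}
0={}&w(k_1,k_2;1,2)+w(k_1,k_3;2,3)+w(k_1,k_2;3,1)\\
&+w(k_1,k_3;1,2)+w(k_1,k_2;2,3)+w(k_1,k_3;3,1).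
\end{align*}
Put $c(i,i')=w(i,i';1,2)+w(i,i';2,3)+w(i,i';3,1)$. This is a sum of three elements of $\frac12+\mathbb Z$, so $c(i,i')\in\frac12+\mathbb Z$, and it does not depend on $K$. The hexagon relation reads $c(k_1,k_2)+c(k_1,k_3)=0$. For $(k_1,k_2,k_3)=(1,2,3),(1,2,4),(1,3,4)$ we get
\[
c(1,2)+c(1,3)=c(1,2)+c(1,4)=c(1,3)+c(1,4)=0 .
\]
Adding the first two relations and subtracting the third gives $c(1,2)=0\notin\frac12+\mathbb Z$, a contradiction.
\end{proof}

The fourth index enters twice. It provides three numbers $c(1,2),c(1,3),c(1,4)$ that must be pairwise opposite. And the same numbers $w$ occur in hexagons for different $K$ only because of \eqref{eq:mu}, which uses that $\theta_{IJ}$ is defined on all of $Y_{IJ}$ for $|I|=2$; this complex contains the square of Example~\ref{ex:square} when $I=J=\{1,2\}$.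

\section{Grading and diagonal of a tensor algebra}\label{sec:structure}

Let $\varphi$ be a system of $n$ maps on a locally compact Hausdorff space $X$, let $A=C_0(X)$ and $\alpha_i(a)=a\circ\varphi_i$. Let $(\pi,T_1,\dots,T_n)$ be the universal representation, on $H$. Fix a net $(\eta_\lambda)$ in $C_c(X)$ with $0\le\eta_\lambda\le1$ that is eventually $1$ on each compact set. For every continuous $\phi:X\to X$ and $a\in A$,
\begin{equation}\label{eq:ai}
(\eta_\lambda\circ\phi)\,a\to a\quad\text{uniformly},
\end{equation}
because $|a|<\varepsilon$ outside a compact set $C$ and $\eta_\lambda=1$ on $\phi(C)$ eventually.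

\emph{Universality.} Every row-contractive covariant representation $(\pi',T')$ induces a completely contractive homomorphism of $\mathcal T_\varphi$ with $\pi(a)\mapsto\pi'(a)$ and $T_i\pi(a)\mapsto T_i'\pi'(a)$. This is how all maps out of a tensor algebra are built below.

\emph{Fock representations.} For a word $w=i_1\cdots i_k$ in the free semigroup $\mathbb F_n^+$ put $T_w=T_{i_1}\cdots T_{i_k}$ and $\varphi_w=\varphi_{i_1}\circ\dots\circ\varphi_{i_k}$, so that $\pi(a)T_w=T_w\pi(a\circ\varphi_w)$. For $x\in X$ define operators on $\ell^2(\mathbb F_n^+)$ by $\pi_x(a)\delta_w=a(\varphi_w(x))\delta_w$ and $T_i^x\delta_w=\delta_{iw}$. The $T_i^x$ are isometries with orthogonal ranges, so they form a row contraction, and both $\pi_x(a)T^x_i$ and $T^x_i\pi_x(\alpha_i(a))$ send $\delta_w$ to $a(\varphi_i\varphi_w(x))\delta_{iw}$. Since $\pi_x(a)\delta_\emptyset=a(x)\delta_\emptyset$, the universal $\pi$ is faithful, and we suppress it. By \eqref{eq:ai},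
\begin{equation}\label{eq:words}
T_iT_wa=\lim_\lambda T_iT_w(\eta_\lambda\circ\varphi_w)a=\lim_\lambda\,(T_i\eta_\lambda)(T_wa),
\end{equation}
so all $T_wa$ lie in $\mathcal T_\varphi$, and their span is a dense subalgebra.

To treat $\mathcal T_\varphi$ and its stabilization together, let $H_0$ be $\mathbb C$ or $\ell^2$, let $K_0$ be the compact operators on $H_0$, and put
\[
\mathcal B_\varphi=\mathcal T_\varphi\otimes K_0,\qquad E_0=A\otimes K_0=C_0(X,K_0).
\]
For $f\in E_0$ write $T_wf$ for $(T_w\otimes1)f\in\mathcal B_\varphi$. Then $g\,T_wf=T_w(g\circ\varphi_w)f$ for $g\in E_0$: this holds for $g=b\otimes c$ and passes to the closed span. A completely contractive map on $\mathcal T_\varphi$ tensored with the identity of $K_0$ is completely contractive on $\mathcal B_\varphi$.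

For $z\in\mathbb T$, $(\pi,zT_1,\dots,zT_n)$ is again a row-contractive covariant representation. So there are completely isometric automorphisms $\omega_z$ of $\mathcal B_\varphi$ with $\omega_z(T_wf)=z^{|w|}T_wf$, and $z\mapsto\omega_z(t)$ is norm continuous, since this is so on a dense set. Put $\Phi_k(t)=\int_{\mathbb T}\bar z^k\omega_z(t)\,dz$ for $k\in\mathbb Z$, with normalized Haar measure, and $J_\varphi=\ker\Phi_0$. For an ideal $J$, let $J^2$ be the span of the products of two elements of $J$.

\begin{lemma}\label{lem:grading}
\begin{enumerate}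
\item[(a)] $\Phi_k=0$ for $k<0$, and every $t\in\mathcal B_\varphi$ is the limit of its Ces\`aro means $\sum_{0\le k<N}(1-k/N)\Phi_k(t)$.
\item[(b)] $\Phi_0$ is a homomorphism onto $E_0$ that fixes $E_0$, so $J_\varphi$ is a closed ideal. For $f\in E_0$, $\Phi_1(tf)=\Phi_1(t)f$ and $\Phi_1(ft)=f\Phi_1(t)$. Moreover $\Phi_1(\overline{J_\varphi^2})=0$.
\item[(c)] $\bigl\|\sum_iT_if_i\bigr\|^2=\sup_x\bigl\|\sum_if_i(x)^*f_i(x)\bigr\|$ for $f_i\in E_0$. Hence $E_1:=\Phi_1(\mathcal B_\varphi)$ equals $\{\sum_iT_if_i:f_i\in E_0\}$, the coefficients $f_i$ are unique and depend continuously on the element, $E_1\subset J_\varphi$, and $\Phi_1$ fixes $E_1$.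
\item[(d)] The diagonal of $\mathcal B_\varphi$ is $E_0$, and an isometric isomorphism $\mathcal B_\varphi\to\mathcal B_\psi$ restricts to a $*$-isomorphism of the diagonals.
\end{enumerate}
\end{lemma}

\begin{proof}
The span of the elements $T_wf$ is dense, each $\Phi_k$ is contractive, and $\Phi_k(T_wf)$ is $T_wf$ if $|w|=k$ and $0$ otherwise.

(a) The $N$-th Ces\`aro mean is the integral of $\omega_z(t)$ against the Fej\'er kernel, so it is a contractive map. The means converge on the dense span, hence everywhere.

(b) We have $(T_wf)(T_{w'}f')=T_{ww'}(f\circ\varphi_{w'})f'$, so degrees add. This gives the first two claims on the dense span. If $s\in J_\varphi$, then by (a) $s$ is a limit of combinations of the $\Phi_k(s)$ with $k\ge1$, and $\Phi_k(s)$ is a limit of sums of elements $T_wf$ with $|w|=k$. A product of two elements of $J_\varphi$ is thus a limit of sums of elements of degree at least $2$.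

(c) The element is the product of the row $[T_1\ \cdots\ T_n]$ and the column $(f_i)$, which gives ``$\le$''. In the Fock representation at $x$ it sends $\delta_\emptyset\otimes h$ to $\sum_i\delta_i\otimes f_i(x)h$, which gives ``$\ge$''. So $(f_i)\mapsto\sum_iT_if_i$ is bounded below on $E_0^n$, and its range is closed.

(d) We use the standard fact that a contractive homomorphism from a $C^*$-algebra into $B(H)$ preserves adjoints. Let $D$ be the diagonal. Then $\omega_z(t^*)=\omega_z(t)^*$ for $t\in D$, so $\Phi_k(t)^*=\Phi_{-k}(t^*)=0$ for $k\ge1$, and $t=\Phi_0(t)\in E_0$ by (a). An isometric isomorphism and its inverse preserve adjoints on the diagonals, so they map the diagonals into each other.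
\end{proof}

\begin{lemma}\label{lem:conj}
Let $\gamma:X\to Y$ be a homeomorphism and $\psi$ a system on $Y$. Then $b\mapsto b\circ\gamma$ on $C_0(Y)$ extends to a completely isometric isomorphism $\mathcal T_\psi\to\mathcal T_{\psi^\gamma}$.
\end{lemma}

\begin{proof}
Since $(b\circ\psi_j)\circ\gamma=(b\circ\gamma)\circ\psi^\gamma_j$, composition with $b\mapsto b\circ\gamma$ turns covariant representations of $\psi^\gamma$ into those of $\psi$ with the same row contraction, and conversely. Apply universality in both directions.
\end{proof}

\section{From an isomorphism to an intertwiner}\label{sec:necessity}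

The space $E_1=\bigoplus_iT_iE_0$ with its left and right actions of $E_0$ encodes the maps $\varphi_i$. If an isomorphism preserved the grading, its restriction to $E_1$ would be the intertwiner. It need not preserve the grading. For $X$ a point and $n=1$, von Neumann's inequality identifies $\mathcal T_\varphi$ with the disk algebra, and composition with a M\"obius map that moves $0$ is an isometric automorphism that does not preserve $J_\varphi=\{f:f(0)=0\}$. The remedy is to pull back the ideal $J_\psi$, subtract from each generator $T_i$ its ``value'' so that it falls into this ideal, and work modulo the square of the ideal. We begin with a small lemma.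

\begin{lemma}\label{lem:module}
Let $F:C_0(X)\to C_0(X,K_0)$ be linear with $F(ab)=F(a)b$. Then there is a norm-continuous $g:X\to K_0$ with $F(a)=ag$ for all $a$. If $F$ is bounded, so is $g$.
\end{lemma}

\begin{proof}
We have $F(a)b=F(ab)=F(b)a$. So $g(x)=F(b)(x)/b(x)$ does not depend on the choice of $b$ with $b(x)\ne0$, it is continuous where $b\neq0$, and $F(a)(x)=a(x)g(x)$. Taking $b(x)=1=\|b\|$ gives $\|g(x)\|\le\|F\|$.
\end{proof}

\begin{proposition}\label{prop:necessity}
Let $\varphi$ be a system of $n$ maps on $X$ and $\psi$ a system of $m$ maps on $Y$, with $X,Y$ locally compact Hausdorff. Let $\Theta:\mathcal T_\varphi\otimes K_0\to\mathcal T_\psi\otimes K_0$ be an isometric isomorphism. Then $n=m$, and there are a homeomorphism $\gamma:X\to Y$, a Hermitian line bundle $L$ on $X$ and an $L$-intertwiner from $\varphi$ to $\psi^\gamma$. If $H_0=\mathbb C$, then $L$ is trivial.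
\end{proposition}

\begin{proof}
\emph{Step 1: the homeomorphism and the line bundle.} By Lemma~\ref{lem:grading}(d), $\Theta$ restricts to a $*$-isomorphism $\theta:C_0(X,K_0)\to C_0(Y,K_0)$. Since $K_0$ is simple, the closed ideals of $C_0(X,K_0)$ are the sets of functions vanishing on a given closed subset of $X$. So the maximal ones are the ideals $\mathcal I_x=\{f:f(x)=0\}$, and $\theta(\mathcal I_x)=\mathcal I_{\gamma(x)}$ for a bijection $\gamma:X\to Y$. For $a\in C_0(X)$ we have $af-a(x)f\in\mathcal I_x$, so $\theta(af)(\gamma(x))=a(x)\theta(f)(\gamma(x))$. If $a\ge0$, then $a(\gamma^{-1}(y))=\|\theta(af)(y)\|/\|\theta(f)(y)\|$ wherever $\theta(f)(y)\ne0$. Hence $a\circ\gamma^{-1}$ is continuous for all such $a$. These functions determine the topology of $X$, so $\gamma^{-1}$ is continuous, and so is $\gamma$ by the same argument for $\theta^{-1}$.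

By Lemma~\ref{lem:conj} we may replace $\psi$ by $\psi^\gamma$. Then $Y=X$ and $\theta(\mathcal I_x)=\mathcal I_x$, so $\theta(f)(x)=\theta_x(f(x))$ for a $*$-automorphism $\theta_x$ of $K_0$. Fix a rank-one projection $e\in K_0$ and put $r(x)=\theta_x(e)$. Rank-one projections are the nonzero projections $e'$ with $e'K_0e'=\mathbb Ce'$, so $r(x)$ has rank one. With $A=C_0(X)$,
\[
\Theta(a\otimes e)=ar\qquad(a\in A),
\]
and $r$ is norm continuous by taking $a=1$ near a given point. The lines $L_x=r(x)H_0$ form a Hermitian line bundle $L$: if $\xi_0\in L_{x_0}$ is a unit vector, then $r(x)\xi_0/\|r(x)\xi_0\|$ is a unit frame near $x_0$. If $H_0=\mathbb C$, then $r=1$ and $L$ is trivial. Since $eK_0e=\mathbb Ce$, the corner $(1\otimes e)\mathcal B_\varphi(1\otimes e)$ is $\mathcal T_\varphi\otimes e$, a copy of $\mathcal T_\varphi$. We shall follow this copy through $\Theta$. Let $S_j$ be the generators for $\psi$; in this proof $\Phi_0$, $\Phi_1$ and $E_1$ refer to $\mathcal B_\psi$.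

\emph{Step 2: correcting the generators.} Let $\chi=\theta^{-1}\Phi_0\Theta:\mathcal B_\varphi\to C_0(X,K_0)$. It is a contractive homomorphism that fixes $C_0(X,K_0)$. Put $J'=\ker\chi=\Theta^{-1}(J_\psi)$ and $\mathcal N=\overline{J'^2}$, a closed ideal with $\Theta(\mathcal N)=\overline{J_\psi^2}$. By \eqref{eq:ai}, $T_ia\otimes e=\lim_\lambda(\eta_\lambda\otimes e)(T_ia\otimes e)(\eta_\lambda\otimes e)$, so $\chi(T_ia\otimes e)\in A\otimes e$. Applying $\chi$ to $T_iab\otimes e=(T_ia\otimes e)(b\otimes e)$ and using Lemma~\ref{lem:module}, we get $c_i\in C_b(X)$ with $\chi(T_ia\otimes e)=c_ia\otimes e$. Applying $\chi$ to $(b\otimes e)(T_ia\otimes e)=T_i\alpha_i(b)a\otimes e$ gives $bc_ia=c_i\alpha_i(b)a$. (Thus $c_i$ vanishes outside the fixed points of $\varphi_i$.) Put $\widetilde T_ia=T_ia-c_ia\in\mathcal T_\varphi$. Then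
\begin{equation}\label{eq:tilde}
\widetilde T_ia\otimes e\in J',\qquad(\widetilde T_ia)b=\widetilde T_i(ab),\qquad b\,\widetilde T_ia=\widetilde T_i(\alpha_i(b)a)\qquad(a,b\in A).
\end{equation}

\emph{Step 3: the corrected generators span the corner of $J'$ modulo $\mathcal N$.} Let $\mathcal M$ be the closure of $A\otimes e+\sum_i\widetilde T_iA\otimes e+\mathcal N$. We claim that $\mathcal T_\varphi\otimes e\subset\mathcal M$. For $b\in A$ we have $(T_ib\otimes e)\mathcal M\subset\mathcal M$. Indeed, $T_iba=\widetilde T_i(ba)+c_iba$ for $a\in A$; by \eqref{eq:tilde},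
\[
T_ib\;\widetilde T_{i'}a=(\widetilde T_ib)(\widetilde T_{i'}a)+\widetilde T_{i'}\bigl(\alpha_{i'}(c_ib)a\bigr),
\]
where $(\widetilde T_ib)(\widetilde T_{i'}a)\otimes e\in J'^2$; and $\mathcal N$ is an ideal. Starting from $A\otimes e\subset\mathcal M$, induction on $|w|$ with \eqref{eq:words} gives $T_wa\otimes e\in\mathcal M$ for all $w$. This proves the claim.

Let $t\in J'_e:=J'\cap(\mathcal T_\varphi\otimes e)$, and write $t=\lim_k(a_k\otimes e+\sum_i\widetilde T_ia_{k,i}\otimes e+\nu_k)$ with $\nu_k\in\mathcal N$. Applying $\chi$ gives $a_k\to0$, so the terms $a_k\otimes e$ may be dropped. Since $\Phi_1\Theta(\mathcal N)=0$ by Lemma~\ref{lem:grading}(b),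
\begin{equation}\label{eq:upper}
\Phi_1\Theta(J'_e)\subset\overline{\Bigl\{\Phi_1\Theta\Bigl(\sum_i\widetilde T_ia_i\otimes e\Bigr):a_i\in A\Bigr\}} .
\end{equation}
On the other side let $E_1^r=\{\sum_jS_j(r\circ\psi_j)f_jr:f_j\in C_0(X,K_0)\}\subset E_1$. For $s\in E_1^r$ we have $s=\lim_\lambda(\eta_\lambda r)s(\eta_\lambda r)$ by \eqref{eq:ai}. Hence $\Theta^{-1}(s)=\lim_\lambda(\eta_\lambda\otimes e)\Theta^{-1}(s)(\eta_\lambda\otimes e)\in\mathcal T_\varphi\otimes e$. Also $\Theta^{-1}(s)\in J'$, because $s\in J_\psi$. As $s=\Phi_1(s)$, we obtain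
\begin{equation}\label{eq:lower}
E_1^r\subset\Phi_1\Theta(J_e').
\end{equation}

\emph{Step 4: the matrix $G$.} Write $\Phi_1\Theta(\widetilde T_ia\otimes e)=\sum_jS_jF_{ji}(a)$ with $F_{ji}(a)\in C_0(X,K_0)$. Multiply $\widetilde T_ia\otimes e$ on the right by $b\otimes e$ and apply $\Phi_1\Theta$. By \eqref{eq:tilde} and Lemma~\ref{lem:grading}(b),(c), $F_{ji}(ab)=F_{ji}(a)br$. With $b=\eta_\lambda$ the limit gives $F_{ji}(a)=F_{ji}(a)r$, and then $F_{ji}(ab)=F_{ji}(a)b$. By Lemma~\ref{lem:module}, $F_{ji}(a)=aG_{ji}$ with $G_{ji}:X\to K_0$ norm continuous and $G_{ji}r=G_{ji}$. Now multiply on the left by $b\otimes e$. Since $(br)S_jf=S_j(b\circ\psi_j)(r\circ\psi_j)f$, we get $(b\circ\psi_j)(r\circ\psi_j)aG_{ji}=(b\circ\varphi_i)aG_{ji}$, that is,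
\[
b(\psi_j(x))\,r(\psi_j(x))\,G_{ji}(x)=b(\varphi_i(x))\,G_{ji}(x)\qquad(b\in A,\ x\in X).
\]
Choosing $b=1$ at both points gives $r(\psi_j(x))G_{ji}(x)=G_{ji}(x)$. If $\varphi_i(x)\ne\psi_j(x)$, choosing $b(\varphi_i(x))=1$ and $b(\psi_j(x))=0$ gives $G_{ji}(x)=0$. So $G_{ji}(x)$ is a linear map $L_x\to L_{\psi_j(x)}$ with the required support.

\emph{Step 5: $G(x)$ is invertible.} By \eqref{eq:upper} and \eqref{eq:lower}, every element of $E_1^r$ is a limit of elements $\sum_jS_j\sum_ia_iG_{ji}$. Evaluation of the coefficients at $x$ is a continuous map $E_1\to K_0^m$, and it maps $E_1^r$ onto the $m$-dimensional space $\bigoplus_jr(\psi_j(x))K_0r(x)$. Finite-dimensional subspaces are closed, so the linear map $(a_i)\mapsto(\sum_ia_iG_{ji}(x))_j$ from $\mathbb C^n$ to this space is onto. Thus $n\ge m$. The same argument for $\Theta^{-1}$ gives $m\ge n$. So $n=m$, and $G(x):\mathbb C^n\otimes L_x\to\bigoplus_jL_{\psi_j(x)}$ is onto, hence invertible.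

\emph{Step 6: making $G$ unitary.} We take the polar part and check that the support condition survives. Write $\sum_jG_{ji}(x)^*G_{ji'}(x)=Q_{ii'}(x)r(x)$. Then $Q(x)\in M_n(\mathbb C)$ represents $G(x)^*G(x)$, so it is positive and invertible. In a local unit frame $\xi$, $Q_{ii'}=\sum_j\langle G_{ji}\xi,G_{ji'}\xi\rangle$, so $Q$ is continuous. A term of this sum is nonzero only if $\varphi_i(x)=\psi_j(x)=\varphi_{i'}(x)$. So $Q(x)$ is block diagonal for the partition of $[n]$ by the value of $\varphi_i(x)$, and so is $Q(x)^{-1/2}$, a polynomial in $Q(x)$. Put $V_{ji}=\sum_{i'}G_{ji'}(Q^{-1/2})_{i'i}$. Then $V(x)=G(x)(G(x)^*G(x))^{-1/2}$ is unitary and norm continuous, hence continuous in frames. If $V_{ji}(x)\ne0$, then $\psi_j(x)=\varphi_{i'}(x)=\varphi_i(x)$ for some $i'$. So $V$ is an $L$-intertwiner.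
\end{proof}

\section{From an intertwiner to an isomorphism}\label{sec:converse}

\begin{proposition}\label{prop:scalar}
Let $\varphi,\psi$ be systems of $n$ maps on a locally compact Hausdorff space $X$. If there is a scalar intertwiner $U$ from $\varphi$ to $\psi$, then $\mathcal T_\varphi\cong\mathcal T_\psi$ completely isometrically.
\end{proposition}

\begin{proof}
Extend the non-degenerate universal representation for $\psi$ to $C_b(X)$ and put $T_i'=\sum_jS_ju_{ji}$. Then $[T_1'\ \cdots\ T_n']=[S_1\ \cdots\ S_n]\,U$ is a contraction. The support condition says that $(a\circ\psi_j)u_{ji}=(a\circ\varphi_i)u_{ji}$, so $aT_i'=\sum_jS_j(a\circ\psi_j)u_{ji}=T_i'\alpha_i(a)$. By universality there is a completely contractive homomorphism $\mathcal T_\varphi\to\mathcal T_\psi$ that fixes $A$ and sends $T_ia$ to $\sum_jS_ju_{ji}a$. The function $U^*$, with entries $(U^*)_{ij}=\overline{u_{ji}}$, is a scalar intertwiner from $\psi$ to $\varphi$ and gives a map back with $S_ja\mapsto\sum_iT_i\overline{u_{ji}}a$. The composition sends $T_ia$ to $\sum_{i'}T_{i'}\sum_j\overline{u_{ji'}}u_{ji}a=T_ia$,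 and the other composition fixes $S_ja$ because $UU^*=1$.
\end{proof}

For a twisted intertwiner the same formula makes sense once $L$ sits in a trivial bundle, but it lands in a corner of a matrix algebra over $\mathcal T_\psi$. Two things then need an argument: there is no evident inverse map, and the corner has to be removed. Both are settled by the fact that the tensor product of $L$ with its conjugate is trivial.

Let $X$ be compact, $A=C(X)$, and $L$ a Hermitian line bundle on $X$. Cover $X$ by open sets with unit frames $\xi^1,\dots,\xi^N$, and let $(\varrho_k)$ be a subordinate partition of unity. The map $\zeta\mapsto(\varrho_k(x)^{1/2}\langle\xi^k(x),\zeta\rangle)_{k\le N}$ embeds $L_x$ isometrically in $\mathbb C^N$, continuously in $x$. So we may assume that $L_x=q(x)\mathbb C^N$ for a continuous function $q$ with values in the rank-one projections of $M_N$. This is where compactness is used. A bar denotes entrywise complex conjugation. If $\xi_y\in L_y$ is a unit vector, then $q(y)=\xi_y\xi_y^*$ and $\bar q(y)=\bar\xi_y\bar\xi_y^{\,*}$, so $\bar q$ defines a line bundle $\bar L$.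 Put
\[
\kappa(y)=\bar\xi_y\otimes\xi_y\in\mathbb C^N\otimes\mathbb C^N .
\]
The entries of $\kappa(y)$ are entries of $q(y)$, so $\kappa$ does not depend on the choice of $\xi_y$ and is a column of $N^2$ elements of $A$ with $\kappa^*\kappa=1$ and $\kappa\kappa^*=\bar q\otimes q$.

\begin{lemma}\label{lem:absorb}
There is a norm-continuous map $v:X\to B(\ell^2,\mathbb C^N\otimes\ell^2)$ with $v(x)^*v(x)=1$ and $v(x)v(x)^*=q(x)\otimes1$.
\end{lemma}

\begin{proof}
For norm-continuous projection-valued maps $P:X\to B(E)$ and $P':X\to B(E')$ write $P\sim P'$ if there is a norm-continuous $v:X\to B(E,E')$ with $v^*v=P$ and $vv^*=P'$. This is an equivalence relation, compatible with direct sums and with $P\mapsto P^\infty:=P\otimes1_{\ell^2}$. Constant unitaries give $P^\infty\sim P^\infty\oplus P^\infty$, $(P\oplus P')^\infty\sim P^\infty\oplus P'^\infty$ and $(1_N\otimes P)^\infty\sim P^\infty$. If $P_1\le P$ and $P_2=P-P_1$, then $P\sim P_1\oplus P_2$ through the column with entries $P_1,P_2$, and therefore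
\[
P^\infty\sim P_1^\infty\oplus P_2^\infty\sim P_1^\infty\oplus P_1^\infty\oplus P_2^\infty\sim P_1^\infty\oplus P^\infty .
\]
Let $1$ be the identity on $\mathbb C$. For $q\le1_N$ this gives $1^\infty\sim q^\infty\oplus1^\infty$. For $\bar q\otimes q\le1_N\otimes q$, where $\bar q\otimes q\sim1$ through $\kappa$, it gives $q^\infty\sim1^\infty\oplus q^\infty$. Hence $1^\infty\sim q^\infty$.
\end{proof}

\begin{proposition}\label{prop:twisted}
Let $\varphi,\psi$ be systems of $n$ maps on a compact Hausdorff space $X$. If there is an $L$-intertwiner $G$ from $\varphi$ to $\psi$, then $\mathcal T_\varphi\otimes\mathcal K\cong\mathcal T_\psi\otimes\mathcal K$ completely isometrically.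
\end{proposition}

\begin{proof}
Extend $G_{ji}(x)$ by zero on $L_x^\perp$. Then $G_{ji}\in M_N(A)$, $G_{ji}=(q\circ\psi_j)G_{ji}q$, and unitarity gives $\sum_iG_{j'i}G_{ji}^*=\delta_{jj'}\,q\circ\psi_j$. Since $A$ is unital, the generators $T_i$ and $S_j$ belong to the tensor algebras. We write $S_w$ also for the diagonal matrix with all diagonal entries $S_w$, of any size. Then $bS_w=S_w(b\circ\psi_w)$ for every rectangular matrix $b$ over $A$, and the same holds for $T_w$ and $\varphi_w$. Let $\mathcal T_\psi$ act on $H$.

\emph{The map $\rho$.} Put $T_i'=\sum_jS_jG_{ji}\in M_N(\mathcal T_\psi)$. Then $T_i'q=T_i'$ and $qT_i'=\sum_jS_j(q\circ\psi_j)G_{ji}=T_i'$. The row $[T_1'\ \cdots\ T_n']=[S_1\ \cdots\ S_n]\,(G_{ji})$ is a contraction. By the support condition, $aq\,T_i'=\sum_jS_j(a\circ\psi_j)G_{ji}=T_i'\,\alpha_i(a)q$. So $a\mapsto aq$ and the $T_i'$ form a row-contractive covariant representation on $qH^N$, and we obtain a completely contractive homomorphism $\rho:\mathcal T_\varphi\to qM_N(\mathcal T_\psi)q$ with $\rho(a)=aq$ and $\rho(T_i)=T_i'$.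

\emph{The map $\bar\rho$.} Fix $x$ and unit vectors $\xi_y\in L_y$ for $y\in\{x,\psi_1(x),\dots,\psi_n(x)\}$; by \eqref{eq:pointwise} this set contains all $\varphi_i(x)$. Then $G_{ji}(x)=g_{ji}\,\xi_{\psi_j(x)}\xi_x^*$ with $g=(g_{ji})$ unitary. As $g_{ji}=0$ unless $\varphi_i(x)=\psi_j(x)$, we also have
\begin{equation}\label{eq:Gphi}
G_{ji}(x)=g_{ji}\,\xi_{\varphi_i(x)}\xi_x^*,\qquad\overline{G_{ji}(x)}=\overline{g_{ji}}\;\bar\xi_{\varphi_i(x)}\bar\xi_x^{\,*}.
\end{equation}
The matrix with $(i,j)$ entry $\overline{g_{ji}}$ is $g^*$, which is unitary. So $G'_{ij}=\overline{G_{ji}}$ is an $\bar L$-intertwiner from $\psi$ to $\varphi$. The construction of $\rho$ applied to $G'$ gives a completely contractive homomorphism $\bar\rho:\mathcal T_\psi\to\bar qM_N(\mathcal T_\varphi)\bar q$ with $\bar\rho(b)=b\bar q$ and $\bar\rho(S_j)=\sum_{i'}T_{i'}\overline{G_{ji'}}$.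

\emph{$\rho$ is completely isometric.} Apply $\bar\rho$ to each entry of $\rho(t)$. This defines a homomorphism $\mathcal T_\varphi\to M_{N^2}(\mathcal T_\varphi)$ that sends $a$ to $a(\bar q\otimes q)=\kappa a\kappa^*$ and $T_i$ to $\sum_{i'}T_{i'}\sum_j\overline{G_{ji'}}\otimes G_{ji}$. At $x$ we have
\[
\overline{G_{ji'}(x)}\otimes G_{ji}(x)=\overline{g_{ji'}}\,g_{ji}\,\kappa(\psi_j(x))\kappa(x)^*=\overline{g_{ji'}}\,g_{ji}\,\kappa(\varphi_i(x))\kappa(x)^*,
\]
because $g_{ji}=0$ unless $\psi_j(x)=\varphi_i(x)$. Summing over $j$ gives $\delta_{ii'}\kappa(\varphi_i(x))\kappa(x)^*$. So $T_i$ goes to $T_i(\kappa\circ\varphi_i)\kappa^*=\kappa T_i\kappa^*$. Since $\kappa^*\kappa=1$, the map $t\mapsto\kappa t\kappa^*$ is a completely isometric homomorphism, and it agrees with the composition on generators. If a composition of two complete contractions is completely isometric, so is the first map.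

\emph{$\rho$ is onto.} Its range is closed, so it suffices to show that $qS_wbq\in\rho(\mathcal T_\varphi)$ for all words $w$ and $b\in M_N(A)$. We use induction on $|w|$. For $w=\emptyset$, $qbq=\mathrm{tr}(qbq)\,q\in\rho(A)$ because $q$ has rank one. For $w=jw'$ put $y_i=G_{ji}^*S_{w'}bq$. Since $G_{ji}^*=qG_{ji}^*$, we have $y_i=qS_{w'}(G_{ji}^*\circ\psi_{w'})bq\in\rho(\mathcal T_\varphi)$, and
\[
\sum_iT_i'y_i=\sum_{j'}S_{j'}\sum_iG_{j'i}G_{ji}^*\,S_{w'}bq=S_j(q\circ\psi_j)S_{w'}bq=qS_wbq .
\]
Hence $\mathcal T_\varphi\otimes\mathcal K$ is completely isometrically isomorphic to $\mathcal C=(q\otimes1)(M_N(\mathcal T_\psi)\otimes\mathcal K)(q\otimes1)$.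

\emph{Removing the corner.} Let $E=\ell^2\oplus(\mathbb C^N\otimes\ell^2)$. The $C^*$-algebra $C(X,B(E))=A\otimes B(E)$ acts on $H\otimes E$, and so does $\mathcal D=\mathcal T_\psi\otimes\mathcal K(E)$, whose diagonal corners are $\mathcal T_\psi\otimes\mathcal K$ and $M_N(\mathcal T_\psi)\otimes\mathcal K$. The algebra $C(X,\mathcal K(E))=A\otimes\mathcal K(E)$ is an ideal of $C(X,B(E))$, it lies in $\mathcal D$, and it contains a two-sided approximate identity $(1\otimes p_k)$ for $\mathcal D$, with $p_k$ finite-rank projections increasing to $1$. So $bd=\lim_k\,(b(1\otimes p_k))d\in\mathcal D$ for $b\in C(X,B(E))$ and $d\in\mathcal D$, and the same holds for $db$. View the map $v$ of Lemma~\ref{lem:absorb} as an off-diagonal element of $C(X,B(E))$. Then $t\mapsto vtv^*$ maps $\mathcal T_\psi\otimes\mathcal K$ into $\mathcal C$, and $s\mapsto v^*sv$ maps $\mathcal C$ into $\mathcal T_\psi\otimes\mathcal K$. Since $v^*v=1$ and $vv^*=q\otimes1$, these are mutually inverse completely contractive homomorphisms.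
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If the algebras in (i) or (ii) are isometrically isomorphic, Proposition~\ref{prop:necessity} with $H_0=\mathbb C$ or $H_0=\ell^2$ gives $n=m$, the homeomorphism and the intertwiner; in case (i) the bundle is trivial, so we obtain a scalar intertwiner. Conversely, given these data, Proposition~\ref{prop:scalar} or~\ref{prop:twisted} together with Lemma~\ref{lem:conj} gives a completely isometric isomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Proposition~\ref{prop:necessity} with $H_0=\ell^2$ gives $n=m$, a homeomorphism $\gamma$ and an $L$-intertwiner from $\varphi$ to $\psi^\gamma$. If $L$ is trivial, a global unit frame turns it into a scalar intertwiner. If $n\le3$, Lemmas~\ref{lem:reduction} and~\ref{lem:small} provide one. Now apply Theorem~\ref{thm:class}(i).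
\end{proof}

\section{Two systems that are only stably isomorphic}\label{sec:example}

Fix $n\ge4$. We want systems $\varphi,\psi$ for which a scalar intertwiner is a map of the kind excluded by Proposition~\ref{prop:obstruction}. The space has three parts. On the complex $Y$ the maps realize the block structures of Section~\ref{sec:blocks}. Their values lie in a space $Z$ that carries the line bundle. A finite set $R$ of markers prevents a homeomorphism of $X$ from rearranging the picture.

\subsection*{The systems}
The set where $\varphi_i=\psi_j$ is closed, whereas $\{x:p\in\mathrm{supp}\,x\}$ is open in $Y$. So we replace the support by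
\[
P(x)=\{p\in S_4:x_p\ge\tfrac14\}\subset\mathrm{supp}\,x\qquad(x\in Y).
\]
This set is nonempty, since some coordinate is at least $\frac13$. Put $\Gamma_x=\Gamma_{P(x)}$. Figure~\ref{fig:triangle} shows $P(x)$ on a triangle.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (2.25,1.299) -- (3.75,1.299) -- (3,2.598) -- cycle;
\draw[thick] (0,0) -- (6,0) -- (3,5.196) -- cycle;
\draw (0.75,1.299) -- (5.25,1.299);
\draw (1.5,0) -- (3.75,3.897);
\draw (4.5,0) -- (2.25,3.897);
\draw (0.9,0.52) circle (0.2);
\fill (0.9,0.52) circle (0.035);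
\node[below left] at (0,0) {$v_p$};
\node[below right] at (6,0) {$v_{p'}$};
\node[above] at (3,5.196) {$v_{p''}$};
\node at (1.5,0.9) {\small $\{p\}$};
\node at (4.85,0.65) {\small $\{p'\}$};
\node at (3,4.05) {\small $\{p''\}$};
\node at (3,0.6) {\small $\{p,p'\}$};
\node at (2.0,2.2) {\small $\{p,p''\}$};
\node at (4.0,2.2) {\small $\{p',p''\}$};
\end{tikzpicture}
\caption{A triangle $\tau$ of $Y$, cut by the three lines on which one barycentric coordinate equals $\frac14$. Each region is labeled by the set $P(x)$ of vertices whose coordinate is at least $\frac14$; on the shaded triangle $P(x)=\{p,p',p''\}$. The small disk is $D_\tau$ and its center is $y_\tau$.}\label{fig:triangle}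
\end{figure}

On $Y\times[4]$ let $(x,j)\approx(x,j')$ if the rows $j,j'$ lie in the same component of $\Gamma_x$. This equivalence relation is closed. Indeed, let $x_k\to x$ with $j,j'$ connected in each $\Gamma_{x_k}$. Along a subsequence $P(x_k)$ is a constant set $P$. Then $P\subset P(x)$, so $j,j'$ are connected in $\Gamma_x$. The quotient of a compact Hausdorff space by a closed equivalence relation is compact Hausdorff, and a Hausdorff continuous image of a compact metrizable space is metrizable. So $Z=(Y\times[4])/{\approx}$ is compact and metrizable. Let $\mathrm{pr}:Z\to Y$ be the projection. For $i,j\in[4]$ define maps $Y\to Z$ by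
\[
\psi_j(x)=[x,j],\qquad\varphi_i(x)=[x,p(i)]\quad\text{for any }p\in P(x).
\]
The second definition does not depend on $p$, since for $p,p'\in P(x)$ the rows $p(i)$ and $p'(i)$ are both adjacent to column $i$. The finitely many closed sets $\{x_p\ge\frac14\}$ cover $Y$, and $\varphi_i=\psi_{p(i)}$ on each, so $\varphi_i$ is continuous. For $x\in Y$ and $i,j\in[4]$,
\begin{equation}\label{eq:pattern}
\varphi_i(x)=\psi_j(x)\iff\text{column $i$ and row $j$ lie in the same block of $P(x)$},
\end{equation}
and $\mathrm{pr}^{-1}(x)=\{\psi_j(x):j\le4\}=\{\varphi_i(x):i\le4\}$.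

At a vertex, $P(v_p)=\{p\}$ and the four points $\psi_j(v_p)$ are distinct. Let $t_1,\dots,t_{120}$ be an enumeration of the $24$ vertices $v_p\in Y$ and the $96$ points $\psi_j(v_p)\in Z$. Let $R=\{r_0,\dots,r_{120}\}$ be discrete and $X=Y\sqcup Z\sqcup R$, a compact metrizable space. Define $\varphi_k,\psi_k:X\to X$ for $1\le k\le n$ as follows.
\begin{itemize}
\item On $Y$: as above for $k\le4$, and $\varphi_k=\psi_k\equiv r_0$ for $k>4$.
\item On $Z$: $\varphi_k=\psi_k=\mathrm{id}$ for all $k$.
\item On $R$: $\varphi_k=\psi_k$, all maps fix $r_0$, and for $l\ge1$ we put $\varphi_1(r_l)=t_l$ and $\varphi_k(r_l)=r_{l-1}$ for $k\ge2$.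
\end{itemize}
The two systems differ only on $Y$. Since all maps are the identity on $Z$, the dynamics puts no condition on a line bundle over $Z$.

\subsection*{The stable isomorphism}

\begin{proposition}\label{prop:stable}
There are a Hermitian line bundle $L$ on $X$ and an $L$-intertwiner from $\varphi$ to $\psi$.
\end{proposition}

\begin{proof}
We construct a map $U$ with $U(x)\in\mathcal U(P(x))$ on $Y$ with one point removed from each triangle, and absorb its singularities into $L$. The obstruction appears only when one extends over triangles, and $Y$ has no higher cells.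

\emph{Edges.} On $[v_p,v_{p'}]$ with parameter $t=x_{p'}$, the set $P(x)$ is $\{p\}$ for $t<\frac14$, $\{p,p'\}$ for $\frac14\le t\le\frac34$, and $\{p'\}$ for $t>\frac34$. Let $U=p$ for $t\le\frac14$, $U=p'$ for $t\ge\frac34$, and in between let $U$ follow a path from $p$ to $p'$ in $\mathcal U(\{p,p'\})$, which exists by Lemma~\ref{lem:UP}(b),(c). Then $U(x)\in\mathcal U(P(x))$ on the $1$-skeleton.

\emph{Triangles.} Let $\tau=[v_p,v_{p'},v_{p''}]$ and $P_\tau=\{p,p',p''\}$. Let $y_\tau\in\tau$ have coordinate $\frac45$ at $p$ and $\frac1{10}$ at $p',p''$, and let $D_\tau$ be an open disk about $y_\tau$ in the interior of $\tau$ on which $x_p>\frac34$. Then $P(x)=\{p\}$ on $D_\tau$. Identify the plane of $\tau$ with $\mathbb C$ and put $h_\tau(x)=(x-y_\tau)/|x-y_\tau|$ on $\tau\setminus\{y_\tau\}$; it has winding number $1$ along $\partial\tau$, oriented counterclockwise. On $\partial\tau$ we have $U(x)\in\mathcal U(P(x))\subset\mathcal U(P_\tau)$. For each block $(I,J)$ of $P_\tau$ choose one row $j\in J$ and let $d_j(\tau)$ be the winding number of $\det_{IJ}U$ along $\partial\tau$;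 put $d_j(\tau)=0$ for the rows not chosen. Let $\Delta_\tau=\mathrm{diag}\bigl(h_\tau^{d_j(\tau)}\bigr)_{j\le4}$, and put $W_\tau=\Delta_\tau^{-1}U$ on $\partial\tau$. Then $W_\tau(x)\in\mathcal U(P(x))$ by Lemma~\ref{lem:UP}(b), all block determinants of $W_\tau$ have winding number $0$, and so $W_\tau|_{\partial\tau}$ is null-homotopic in $\mathcal U(P_\tau)$ by Lemma~\ref{lem:UP}(c).

We extend $W_\tau$ to $\tau$ with $W_\tau(x)\in\mathcal U(P(x))$. Let $b$ be the barycenter and write $x=b+t(y-b)$ with $y\in\partial\tau$ and $t\in[0,1]$, so that $x_s=(1-t)\frac13+ty_s$ for $s\in P_\tau$. For $t\ge\frac14$ put $W_\tau(x)=W_\tau(y)$. If $y_s\ge\frac14$, then $x_s\ge\min(\frac13,y_s)\ge\frac14$. So $P(y)\subset P(x)$ and $W_\tau(x)\in\mathcal U(P(x))$. For $t\le\frac14$, on the shaded triangle of Figure~\ref{fig:triangle}, $x_s\ge\frac34\cdot\frac13=\frac14$ for all $s\in P_\tau$, so $P(x)=P_\tau$. On the boundary $t=\frac14$ of this closed disk $W_\tau$ is a copy of the null-homotopic loop, so it extends over the disk within $\mathcal U(P_\tau)$. Finally put $U=\Delta_\tau W_\tau$ on $\tau\setminus\{y_\tau\}$;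 this agrees with the old $U$ on $\partial\tau$. We obtain a continuous map $U=(u_{ji})$ on $Y^\circ=Y\setminus\{y_\tau\}_\tau$ with $U(x)\in\mathcal U(P(x))$.

\emph{The line bundle.} The singular points were placed where $P(x)$ is a single permutation, so that the four rows are pairwise inequivalent there and can be twisted independently. The disk $D_\tau$ is open in $Y$, and $D_\tau\times\{j\}$ is an open saturated subset of $Y\times[4]$. So $O_{\tau,j}=\psi_j(D_\tau)$ is open in $Z$, and $\mathrm{pr}$ maps it homeomorphically onto $D_\tau$. The sets $O_{\tau,j}$ are pairwise disjoint, and together with $Z^\circ=\mathrm{pr}^{-1}(Y^\circ)$ they form an open cover of $Z$. Let $L|_Z$ be the Hermitian line bundle with a unit frame $\xi$ over $Z^\circ$, unit frames $\xi_{\tau,j}$ over $O_{\tau,j}$, and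
\[
\xi_{\tau,j}([x,j])=h_\tau(x)^{d_j(\tau)}\,\xi([x,j])\qquad(x\in D_\tau\setminus\{y_\tau\}).
\]
No three sets of the cover meet, so there is no cocycle condition to check. Let $L$ be the trivial bundle with fiber $\mathbb C$ on $Y$ and on $R$.

\emph{The intertwiner.} For $x\in Y$ a linear map $L_x=\mathbb C\to L_{\psi_j(x)}$ is a vector in $L_{\psi_j(x)}$. For $x\in Y^\circ$ and $i,j\le4$ put $G_{ji}(x)=u_{ji}(x)\,\xi(\psi_j(x))$. On $D_\tau\setminus\{y_\tau\}$ we have $u_{ji}=h_\tau^{d_j(\tau)}(W_\tau)_{ji}$, so $G_{ji}(x)=(W_\tau)_{ji}(x)\,\xi_{\tau,j}(\psi_j(x))$. This formula extends $G_{ji}$ continuously to $y_\tau$, with matrix $W_\tau(y_\tau)\in\mathcal U(P(y_\tau))$. For $k>4$ let $G_{kk}(x)$ be the identity of $\mathbb C=L_{r_0}$, and let all other entries be $0$. By \eqref{eq:pattern}, $G$ satisfies the support condition on $Y$. On $Z\sqcup R$, where $\varphi_k=\psi_k$, let $G$ be diagonal, with $G_{kk}(x)=\mathrm{id}_{L_x}$ for $x\in Z$ and $G_{kk}(x):\mathbb C\to L_{\psi_k(x)}$ any unitary for $x\in R$. Then $G$ is an $L$-intertwiner.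
\end{proof}

\subsection*{The algebras are not isomorphic}

\begin{proposition}\label{prop:noniso}
There is no homeomorphism $\gamma:X\to X$ with a scalar intertwiner from $\varphi$ to $\psi^\gamma$.
\end{proposition}

\begin{proof}
Suppose that $\gamma$ and $U=(u_{ji}):X\to U(n)$ exist, so $u_{ji}(x)=0$ unless $\gamma\varphi_i(x)=\psi_j\gamma(x)$. For $\gamma=\mathrm{id}$, \eqref{eq:pattern} would contradict Proposition~\ref{prop:obstruction} at once. We show that every $\gamma$ behaves like the identity as far as the blocks $(I,J)$ are concerned. By \eqref{eq:pointwise} we have an equality of multisets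
\begin{equation}\label{eq:multiset}
\{\gamma\varphi_i(x)\}_{i\le n}=\{\psi_j\gamma(x)\}_{j\le n}\qquad(x\in X).
\end{equation}

\emph{Step 1: $\gamma$ fixes all $r_l$ and all $t_l$.} The complex $Y$ has no isolated points. Neither has $Z$, since $Z=\bigcup_{j\le4}\psi_j(Y)$ and each $\psi_j|_Y$ is continuous and injective. So $R$ is the set of isolated points of $X$, and $\gamma(R)=R$. By \eqref{eq:multiset} at $r_0$, all $\psi_j$ fix $\gamma(r_0)$. As $\psi_1(r_l)=t_l\notin R$ for $l\ge1$, we get $\gamma(r_0)=r_0$. Let $l\ge1$, assume $\gamma(r_{l-1})=r_{l-1}$, and write $\gamma(r_l)=r_{l'}$. The left side of \eqref{eq:multiset} at $r_l$ consists of $\gamma(t_l)\notin R$ and $n-1$ copies of $r_{l-1}$. So $l'\ne0$, and the right side consists of $t_{l'}\notin R$ and $n-1$ copies of $r_{l'-1}$. Hence $l'=l$ and $\gamma(t_l)=t_l$. By induction, $\gamma$ fixes all $r_l$, all $v_p$ and all $\psi_j(v_p)$.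

\emph{Step 2: $\gamma(Z)=Z$ and $\gamma(Y)=Y$.} The set $Z$ consists of the points of $X\setminus R$ fixed by all $\varphi_i$, and also of those fixed by all $\psi_j$. By \eqref{eq:multiset}, all $\varphi_i$ fix $x$ if and only if both sides consist of $n$ copies of $\gamma(x)$, if and only if all $\psi_j$ fix $\gamma(x)$. With $\gamma(R)=R$ this gives $\gamma(Z)=Z$, and then $\gamma(Y)=Y$.

\emph{Step 3: $\gamma(Y_{IJ})=Y_{IJ}$.} Call $x\in Y$ \emph{planar} if it has an open neighborhood in $Y$ homeomorphic to $\mathbb R^2$. The planar points form an open set that $\gamma$ preserves, and points of open triangles are planar. Let $x$ lie in an open edge; this edge lies on $22$ triangles. Suppose that $x$ has an open neighborhood $O\cong\mathbb R^2$. Small half-disks about $x$ in two of the triangles form a set $B\subset O$ that is homeomorphic to $\mathbb R^2$. By invariance of domain (a subset of $\mathbb R^2$ homeomorphic to $\mathbb R^2$ is open), $B$ is open in $O$, hence a neighborhood of $x$. But interior points of a third triangle converge to $x$ and are not in $B$. So $x$ is not planar.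 Vertices are limits of non-planar points, so they are not planar. Thus the planar set is the disjoint union of the open triangles, which are its components. So $\gamma$ permutes the open triangles and their closures. The image of a closed triangle contains its three fixed vertices, so it is the same triangle. Finally, $Y_{IJ}$ is a union of closed triangles.

\emph{Step 4: $\gamma$ preserves the two sides of each block decomposition.} Fix $I,J\subset[4]$ with $|I|=|J|\geq1$. If $x\in Y_{IJ}$, then $P(x)\subset F_{IJ}$, so an edge $(i,p(i))$ of $\Gamma_x$ has $i\in I$ if and only if $p(i)\in J$. No component of $\Gamma_x$ contains both a row in $J$ and a row outside $J$. Hence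
\[
Z^+=\bigcup_{j\in J}\psi_j(Y_{IJ}),\qquad Z^-=\bigcup_{j\in[4]\setminus J}\psi_j(Y_{IJ})
\]
are disjoint compact sets with union $\mathrm{pr}^{-1}(Y_{IJ})$. For $x\in Y$, removing the copies of $r_0=\gamma(r_0)$ from both sides of \eqref{eq:multiset} gives $\gamma(\mathrm{pr}^{-1}(x))=\mathrm{pr}^{-1}(\gamma(x))$. By Step 3, $\gamma$ maps $Z^+\sqcup Z^-$ onto itself. For $j\in J$ the set $\gamma(\psi_j(Y_{IJ}))$ is a connected subset of $Z^+\sqcup Z^-$, and it contains the fixed point $\psi_j(v_p)\in Z^+$ for $p\in F_{IJ}$. So it lies in $Z^+$, and $\gamma(Z^+)\subset Z^+$.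

\emph{Step 5: the contradiction.} Let $x\in Y$. If $i\le4<j$ or $j\le4<i$, then one of the points $\gamma\varphi_i(x)$, $\psi_j\gamma(x)$ lies in $Z$ and the other is $r_0$, so $u_{ji}(x)=0$. Hence $\widehat U=(u_{ji}|_Y)_{i,j\le4}$ is a continuous map $Y\to U(4)$. Let $x\in Y_{IJ}$, $i\in I$ and $j\in[4]\setminus J$. Then $\varphi_i(x)=\psi_{p(i)}(x)$ with $p\in P(x)\subset F_{IJ}$, so $\varphi_i(x)\in Z^+$ and $\gamma\varphi_i(x)\in Z^+$. On the other hand $\psi_j\gamma(x)\in Z^-$, because $\gamma(x)\in Y_{IJ}$. So $u_{ji}(x)=0$. Thus $\widehat U(x)\mathbb C^I\subset\mathbb C^J$, with equality since $|I|=|J|$. This contradicts Proposition~\ref{prop:obstruction}.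
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Proposition~\ref{prop:stable} and Theorem~\ref{thm:class}(ii), $\mathcal T_\varphi\otimes\mathcal K$ and $\mathcal T_\psi\otimes\mathcal K$ are completely isometrically isomorphic. By Proposition~\ref{prop:noniso} and Theorem~\ref{thm:class}(i), $\mathcal T_\varphi$ and $\mathcal T_\psi$ are not isometrically isomorphic.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KMWY}
Elias G. Katsoulis, Feifei Miao, Wenming Wu and Wei Yuan,
\emph{Rigidity for Isomorphisms between Operator Algebras with Commutative Diagonals},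
arXiv:2606.05578 (2026).

\end{thebibliography}
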